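\title{Subspaces of $\ell_1$ with nontrivial extensions by $C[0,1]$}

\begin{abstract}
Every extension of $\ell_1$ by a Banach space splits. We show that this does not pass to subspaces of $\ell_1$ when the second space is $C[0,1]$: if $M$ is the kernel of a quotient map from $\ell_1$ onto $c_0$, then some extension of $M$ by $C[0,1]$ does not split. More generally, if every extension of a closed subspace $M\subset\ell_1$ by $C[0,1]$ splits, then $\ell_1/M$ has the strong Schur property. The extension is built on the compact space of branches of a tree, and the proof that it does not split is a counting game played along one branch.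
\end{abstract}

\section{The question and the results}\label{sec:intro}

Banach spaces are real, $B_Z$ is the closed unit ball of $Z$, and $\mathbb N=\{1,2,\dots\}$. An \emph{extension of $X$ by $Y$} is an exact sequence
\[
0\longrightarrow Y\stackrel{j}{\longrightarrow}E\stackrel{q}{\longrightarrow}X\longrightarrow 0
\]
of Banach spaces and bounded linear operators: $j$ is injective, $q$ is onto, and $\ker q=j(Y)$. By the open mapping theorem, $Y$ is then isomorphic to the closed subspace $j(Y)$ of $E$, and $X$ to the quotient $E/j(Y)$. The extension \emph{splits} if $j(Y)$ is complemented in $E$, equivalently if $q$ has a bounded linear right inverse. We write $\operatorname{Ext}(X,Y)=0$ if every extension of $X$ by $Y$ splits. This says that a copy of $Y$ inside a Banach space is complemented whenever the quotient is $X$.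

There are two basic reasons for which $\operatorname{Ext}(X,Y)$ can vanish, one for each variable. The first is the \emph{lifting property} of $\ell_1$: if $q:E\to X$ is onto and $T:\ell_1\to X$ is bounded, then $T=q\widetilde T$ for a bounded $\widetilde T:\ell_1\to E$, obtained by choosing a bounded sequence of preimages of the vectors $Te_n$. Taking $T=\mathrm{id}$ gives $\operatorname{Ext}(\ell_1,Y)=0$ for every $Y$. The same holds for a complemented subspace $M$ of $\ell_1$: lift a projection $\ell_1\to M$ and restrict the lifting to $M$. The second reason is the Hahn--Banach theorem. If $Y=\ell_\infty(K)$ is the space of all bounded functions on a set $K$, the functionals $j(f)\mapsto f(u)$, $u\in K$, extend to a bounded family of functionals on $E$, and this family is a left inverse of $j$. So $\operatorname{Ext}(X,\ell_\infty(K))=0$ for every $X$.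

For $Y=C[0,1]$, the continuous real functions on $[0,1]$ with the supremum norm, the extended functionals must in addition depend weak* continuously on the point $u$, and this is a restriction on $X$. Recall that $Z$ has the \emph{Schur property} if weakly convergent sequences in $Z$ converge in norm; equivalently, $Z$ contains no weakly null sequence of norm-one vectors. The space $Z$ has the \emph{strong Schur property} if there is $c>0$ such that for all $\delta>0$, every sequence $(x_n)\subset B_Z$ with $\|x_n-x_m\|\ge\delta$ for $n\ne m$ has a subsequence with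
\begin{equation}\label{eq:strong}
\Big\|\sum_j a_jx_{n_j}\Big\|\ge c\,\delta\sum_j|a_j|\qquad\text{for all finitely supported }(a_j).
\end{equation}
Kalton proved that a separable Banach space $X$ with $\operatorname{Ext}(X,C[0,1])=0$ has the strong Schur property. This property passes to subspaces, and $\ell_1$ has it (this is the case $M=\{0\}$ of Theorem~\ref{thm:schur} below). So Kalton's condition excludes no subspace of $\ell_1$, while $\ell_1$ and its complemented subspaces have only split extensions. This leads to the following question, posed in \cite{CM}.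

\medskip\noindent\textbf{Question.} Is $\operatorname{Ext}(M,C[0,1])=0$ for every closed subspace $M$ of $\ell_1$?\medskip

The facts above suggest a positive answer. The answer is negative, and the obstruction is found in the quotient $\ell_1/M$ and not in the sequences of $M$.

\begin{theorem}\label{thm:c0}
Let $M$ be a closed subspace of $\ell_1$ with $\ell_1/M\cong c_0$. Then $\operatorname{Ext}(M,C[0,1])\ne0$.
\end{theorem}

Such $M$ exist, since every separable Banach space is a quotient of $\ell_1$ (the argument is recalled in Section~\ref{sec:presentation}).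

\begin{theorem}\label{thm:schur}
Let $M$ be a closed subspace of $\ell_1$ with $\operatorname{Ext}(M,C[0,1])=0$. Then $\ell_1/M$ has the strong Schur property. In particular, $\operatorname{Ext}(M,C[0,1])\neq0$ whenever $\ell_1/M$ fails the Schur property.
\end{theorem}

We claim no converse to Theorem~\ref{thm:schur}, and no classification of the subspaces $M\subset\ell_1$ with $\operatorname{Ext}(M,C[0,1])=0$.

Both theorems come from one construction, which uses only the following features of the unit vector basis of $c_0$.

\begin{definition}\label{def:system}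
A \emph{null system} in a separable Banach space $Z$ consists of vectors $x_n\in Z$, functionals $x_n^*\in Z^*$ $(n\in\mathbb N)$ and pairwise disjoint infinite sets $N_1,N_2,\dots\subset\mathbb N$ such that, for some $A\ge1$:
\begin{enumerate}
\item[(S1)] $\|x_n\|\le1$ and $\|x_n^*\|\le A$ for all $n$;
\item[(S2)] $x_n^*(x_m)=\delta_{nm}$;
\item[(S3)] the linear space $Z_0=\{z\in Z:\ x_n^*(z)\neq0\text{ for only finitely many }n\}$ is dense in $Z$;
\item[(S4)] if $c\in\mathbb N$, $\kappa\in Z^*$ and $\|\kappa\|\le c$, then $\{n\in N_c:\ |\kappa(x_n)|\ge\frac12\}$ is finite.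
\end{enumerate}
\end{definition}

Conditions (S1)--(S3) describe a bounded biorthogonal system in which a dense set of vectors has finitely many nonzero coordinates. Condition (S4) is a graded substitute for ``$(x_n)$ is weakly null'': along $N_c$, the sequence looks small to functionals of norm at most $c$.

\begin{theorem}\label{thm:main}
If $Z$ is separable and has a null system, and $M\subset\ell_1$ is a closed subspace with $\ell_1/M\cong Z$, then $\operatorname{Ext}(M,C[0,1])\ne0$.
\end{theorem}

In $c_0$, the unit vectors, their coordinate functionals and any partition of $\mathbb N$ into infinite sets $N_c$ form a null system: $A=1$, $Z_0$ is the space of finitely supported sequences, and (S4) holds because the unit vectors are weakly null. So Theorem~\ref{thm:c0} is a special case of Theorem~\ref{thm:main}.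

Section~\ref{sec:reductions} turns Theorem~\ref{thm:main} into a problem about families of functions on a dense subset of $B_Z$. Section~\ref{sec:game} isolates the combinatorial core and works it out by hand for $c_0$. Sections~\ref{sec:tree}--\ref{sec:blocks} prove Theorem~\ref{thm:main}, and Section~\ref{sec:schur} deduces Theorem~\ref{thm:schur}.

\section{Extensions from families of functions}\label{sec:reductions}

\subsection{Only the quotient matters}

A space $Z$ is a quotient of $\ell_1$ in many ways. The next lemma allows us to choose the most convenient one.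

\begin{lemma}\label{lem:indep}
Let $\pi,\pi':\ell_1\to Z$ be bounded and onto, with kernels $M$ and $M'$, and let $Y$ be a Banach space. Then $\operatorname{Ext}(M,Y)=0$ if and only if $\operatorname{Ext}(M',Y)=0$.
\end{lemma}

\begin{proof}
Let $P=\{(a,b)\in\ell_1\oplus\ell_1:\ \pi a=\pi'b\}$. The projection $P\to\ell_1$, $(a,b)\mapsto b$, is onto because $\pi$ is onto, its kernel is $M\oplus0$, and it has a right inverse by the lifting property. Hence $P\cong M\oplus\ell_1$. The other projection gives $P\cong M'\oplus\ell_1$. It remains to show that, for any $X$, $\operatorname{Ext}(X\oplus\ell_1,Y)=0$ if and only if $\operatorname{Ext}(X,Y)=0$.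

Suppose $\operatorname{Ext}(X,Y)=0$ and let $q:E\to X\oplus\ell_1$ be onto with kernel isomorphic to $Y$. The restriction $q^{-1}(X\oplus0)\to X\oplus 0$ is onto with the same kernel, so there is a bounded $s_1:X\to E$ with $qs_1(x)=(x,0)$. The lifting property gives $s_2:\ell_1\to E$ with $qs_2(y)=(0,y)$. Then $(x,y)\mapsto s_1(x)+s_2(y)$ is a right inverse of $q$.

Suppose $\operatorname{Ext}(X\oplus\ell_1,Y)=0$ and let $q:E\to X$ be onto with kernel isomorphic to $Y$. Then $q\oplus\mathrm{id}:E\oplus\ell_1\to X\oplus\ell_1$ is onto with kernel isomorphic to $Y$, so it has a right inverse $\sigma$. The $E$-component of $x\mapsto\sigma(x,0)$ is a right inverse of $q$.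
\end{proof}

\subsection{The presentation of $Z$}\label{sec:presentation}

For a countably infinite dense subset $\Gamma$ of $B_Z$, let $\pi:\ell_1(\Gamma)\to Z$ be given by $\pi a=\sum_{z\in\Gamma}a_zz$, so that $\pi\delta_z=z$ for the unit vectors $\delta_z$ and $\|\pi\|\le1$. This map is onto: given $y\in B_Z$, choose $z_1\in\Gamma$ with $\|y-z_1\|\le\frac12$, then $z_2\in\Gamma$ with $\|2(y-z_1)-z_2\|\le\frac12$, and so on, to get $y=\sum_k2^{1-k}z_k$.

From here to the end of Section~\ref{sec:blocks}, $Z$ is a separable space with a fixed null system. We want all points of $\Gamma$ to have finitely many nonzero coordinates, and we want $\Gamma$ to contain the $x_n$ and their rational combinations. By (S3) there is a countable set $D_0\subset Z_0$ dense in $Z$. Let $Z_{00}$ be the $\mathbb Q$-linear span of $\{x_n\}\cup D_0$. It is countable, dense in $Z$, and contained in $Z_0$, because $x_n\in Z_0$ by (S2). Put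
\[
\Gamma=Z_{00}\cap B_Z,\qquad M=\ker\pi\subset\ell_1(\Gamma),\qquad M_0=\{a\in M:\ a\text{ finitely supported}\}.
\]
The set $\Gamma$ is countably infinite and dense in $B_Z$. By Lemma~\ref{lem:indep} it suffices to prove Theorem~\ref{thm:main} for this $M$. An element of $M_0$ is a finite linear relation $\sum_za_zz=0$ among points of $\Gamma$.

\begin{lemma}\label{lem:dense}
$M_0$ is dense in $M$.
\end{lemma}

\begin{proof}
Let $a\in M$ and $\varepsilon>0$. Pick a finitely supported $a'$ with rational coefficients and $\|a-a'\|<\varepsilon$. Then $\zeta=\pi a'$ lies in $Z_{00}$ and $\|\zeta\|=\|\pi(a'-a)\|<\varepsilon$. Pick a rational $\theta$ with $\|\zeta\|<\theta<\varepsilon$. Then $\zeta/\theta\in\Gamma$, the vector $a'-\theta\,\delta_{\zeta/\theta}$ belongs to $M_0$, and its distance to $a$ is less than $2\varepsilon$.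
\end{proof}

\subsection{The extension attached to a family of functions}

An operator $\bar S:M\to\ell_\infty(K)/C(K)$ defines an extension of $M$ by $C(K)$, and a splitting of it lifts $\bar S$ to $\ell_\infty(K)$. We produce $\bar S$ from a family of functions $\varphi_u:\Gamma\to\mathbb R$, $u\in K$, by pairing with $a\in M_0$. The point is that the pairing $\sum_za_z\varphi(z)$ vanishes when $\varphi$ is the restriction of a linear functional, whatever its norm. So the functions $\varphi_u$ may jump by a large amount when $u$ moves, provided the jump is linear up to a bounded error.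

\begin{proposition}\label{prop:criterion}
Let $K$ be a compact space and let $\varphi_u:\Gamma\to\mathbb R$, $u\in K$, satisfy:
\begin{enumerate}
\item[(i)] $\sup_{u\in K}|\varphi_u(z)|<\infty$ for each $z\in\Gamma$;
\item[(ii)] for every $u\in K$ and every finite $G\subset\Gamma$ there is a clopen set $V\ni u$ such that for each $v\in V$ some $\Lambda_v\in Z^*$ satisfies $|\varphi_v(z)-\varphi_u(z)-\Lambda_v(z)|\le A$ for all $z\in G$.
\end{enumerate}
If $\operatorname{Ext}(M,C(K))=0$, then there are $\lambda\ge0$ and functions $\rho_u:\Gamma\to[-\lambda,\lambda]$, $u\in K$, such that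
\begin{equation}\label{eq:cont}
u\longmapsto\sum_{z}a_z\,(\varphi_u-\rho_u)(z)\quad\text{is continuous on $K$ for every }a\in M_0 .
\end{equation}
\end{proposition}

\begin{proof}
By (i), the formula $(Sa)(u)=\sum_za_z\varphi_u(z)$ defines a linear map $S:M_0\to\ell_\infty(K)$. We show that $\operatorname{dist}(Sa,C(K))\le A\|a\|$. Fix $a\in M_0$, let $G$ be its support, and for $u\in K$ let $V_u$ be the set given by (ii). For $v\in V_u$ we have $\sum_za_z\Lambda_v(z)=\Lambda_v(\pi a)=0$, so
\[
|(Sa)(v)-(Sa)(u)|=\Big|\sum_za_z\big(\varphi_v(z)-\varphi_u(z)-\Lambda_v(z)\big)\Big|\le A\|a\| .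
\]
Cover $K$ by $V_{u_1},\dots,V_{u_N}$ and put $W_i=V_{u_i}\setminus\bigcup_{j<i}V_{u_j}$. The $W_i$ form a clopen partition of $K$, so $g=\sum_i(Sa)(u_i)\mathbf 1_{W_i}$ is continuous, and $\|Sa-g\|\le A\|a\|$.

Let $Q:\ell_\infty(K)\to\ell_\infty(K)/C(K)$ be the quotient map. We have shown $\|QSa\|\le A\|a\|$ on $M_0$, so by Lemma~\ref{lem:dense} the map $QS$ extends to a bounded operator $\bar S$ on $M$. Let
\[
E=\{(a,f)\in M\oplus\ell_\infty(K):\ \bar Sa=Qf\},\qquad j(g)=(0,g),\qquad q(a,f)=a .
\]
Then $E$ is a closed subspace, $q$ is onto because $Q$ is, and $\ker q=0\oplus C(K)=j(C(K))$. By hypothesis this extension splits. A right inverse of $q$ has the form $a\mapsto(a,Ra)$ with $R:M\to\ell_\infty(K)$ bounded and $QR=\bar S$, so $Sa-Ra\in C(K)$ for $a\in M_0$. Let $\lambda=\|R\|$. By the Hahn--Banach theorem the functional $a\mapsto(Ra)(u)$ extends to $\ell_1(\Gamma)$ with norm at most $\lambda$, so it is given by some $\rho_u\in\ell_\infty(\Gamma)$ with $\|\rho_u\|\le\lambda$. The function in \eqref{eq:cont} is $Sa-Ra$.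
\end{proof}

We must therefore find $K$ with $C(K)\cong C[0,1]$ and functions $\varphi_u$ that satisfy (i) and (ii) but admit no bounded correction $\rho_u$ with \eqref{eq:cont}.

\section{Admissible sequences and a counting game}\label{sec:game}

The space $K$ will consist of the nodes and branches of a tree, and each node will carry one vector of the null system. Follow a path $t_1<t_2<\cdots$ in the tree, chosen so that each node is close, in the topology of $K$, to the earlier ones, and let $X_p$ be the span of the vectors at $t_1,\dots,t_p$. On vectors of $X_p$ with nonzero coordinate at $t_p$, the function $\varphi_{t_q}$ $(q\ge p)$ will act as a linear functional $\gamma_{pq}$ on $X_p$. Condition (ii) then asks that $\gamma_{ps}$ be within bounded distance of $\gamma_{pq}+\gamma_{qs}$ on $X_p$. A splitting will give more: $\gamma_{pq}$ is within bounded distance of an exact increment $w_q-w_p$, where the functionals $w_q$ have bounded coefficients. We need almost additive families $\gamma_{pq}$ that are far from all such increments.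

Let $F_1,F_2,\dots$ be a finite or infinite sequence of sets with $F_k\subset\{1,\dots,k-1\}$; in particular $F_1=\emptyset$. We think of $k$ as a time and say that the index $l$ is \emph{recalled at time $k$} if $l\in F_k$. For integers $1\le l\le p$ and $p\le q\le\infty$, with $q$ at most the length of the sequence, put
\[
c^l_{pq}=\begin{cases}1&\text{if $l$ is recalled at some finite time $k$ with }p<k\le q,\\ 0&\text{otherwise.}\end{cases}
\]
The functional $\gamma_{pq}$ will have the coefficients $c^1_{pq},\dots,c^p_{pq}$. For $l\le p\le q\le s$ with $q$ finite,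
\begin{equation}\label{eq:cocycle}
c^l_{ps}=c^l_{pq}+c^l_{qs}-c^l_{pq}c^l_{qs},
\end{equation}
since $l$ is recalled in $(p,s]$ if and only if it is recalled in $(p,q]$ or in $(q,s]$. The product is the defect of additivity, and the next definition keeps it bounded.

\begin{definition}\label{def:adm}
The sequence $(F_k)$ is \emph{admissible} if for all integers $1\le p<q<s$, with $s$ at most the length, at most one index $l\le p$ is recalled both in $(p,q]$ and in $(q,s]$.
\end{definition}

Initial segments of admissible sequences are admissible. For an admissible sequence,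
\begin{equation}\label{eq:adm}
\sum_{l\le p}c^l_{pq}c^l_{qs}\le1\qquad(p\le q\le s,\ q<\infty).
\end{equation}
Indeed, the sum is $0$ if $p=q$ or $q=s$, and if $s=\infty$, two different indices contributing to it would already contribute for some finite $s$.

\subsection*{The game for $c_0$}
On the span of unit vectors of $c_0$, the norm of a functional is the sum of the absolute values of its coefficients. A splitting then provides Player II with a strategy to survive forever in the following game, for suitable constants $\lambda,C\ge0$ (Section~\ref{sec:split}). At time $q=1,2,\dots$, Player I chooses $F_q$ so that $F_1,\dots,F_q$ is admissible. Player II answers with numbers $w^1_q,\dots,w^q_q\in[-\lambda,\lambda+1]$ such that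
\begin{equation}\label{eq:game}
\sum_{l\le p}\big|\,c^l_{pq}-(w^l_q-w^l_p)\,\big|\le C\qquad\text{for all }1\le p<q .
\end{equation}
Player II loses when no such answer exists. The number $w^l_q$ is a bounded counter for the index $l$, and \eqref{eq:game} says that over any time interval $(p,q]$ the counters of the recalled indices rise by about $1$, with at most $2C$ exceptions.

Three simple plays show what Player I has to do. If no index is recalled twice, II survives with $C=0$ by playing $w^l_q=c^l_{lq}$, because the product in $c^l_{lq}-c^l_{lp}=c^l_{pq}-c^l_{lp}c^l_{pq}$ vanishes. If only one index is ever recalled, II survives with $C=1$ by playing $w=0$. So I must recall indices repeatedly, and many of them together. Without the admissibility rule this is easy: if $F_q=\{1,\dots,N\}$ for all $q>N$, with $N>C$, then \eqref{eq:game} for $p=q-1$ forces $\sum_{l\le N}w^l_q$ to rise by at least $N-C$ at each step. But here the defect in \eqref{eq:adm} is $N$, and $N$ must exceed a constant $C$ that is not known when the extension is built. Player I has to reach the same effect while two consecutive time intervals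 share at most one old index.

\begin{example}\label{ex:game}
Let $C<1$. Then \eqref{eq:game} has the following consequence: if two indices $\le p$ are both recalled in $(p,q]$, one of them has $w^l_q>w^l_p+\frac12$. Player I plays as follows; all sets not mentioned are empty (Figure~\ref{fig:blocks}).

Play $F_3=\{1,2\}$ and $F_6=\{4,5\}$. After II has answered at time $6$, the pair $(p,q)=(2,6)$ gives $l_1\in\{1,2\}$ with $w^{l_1}_6>w^{l_1}_2+\frac12$, and the pair $(5,6)$ gives $l_2\in\{4,5\}$ with $w^{l_2}_6>w^{l_2}_5+\frac12$. Play $F_7=\{l_1,l_2\}$. This is admissible: only $l_1$ (times $3,7$) and $l_2$ (times $6,7$) are recalled twice, and both could count in Definition~\ref{def:adm} only if $p<3$ and $p\ge l_2\ge4$. Both elements of $F_7$ satisfy $w^l_6>-\lambda+\frac12$.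

Repeat the same seven moves at times $8,\dots,14$; both elements of $F_{14}$ satisfy $w^l_{13}>-\lambda+\frac12$. After time $14$, the pair $(6,14)$ gives $l'\in F_7$ with $w^{l'}_{14}>w^{l'}_6+\frac12>-\lambda+1$, and the pair $(13,14)$ gives $l''\in F_{14}$ with $w^{l''}_{14}>-\lambda+1$. Play $F_{15}=\{l',l''\}$. Each doubling gains another $\frac12$, and the counters cannot exceed $\lambda+1$.

The index $l_1$ is chosen at time $6$ and not at time $3$, because the next estimate starts from $w^{l}_6$, and between times $3$ and $6$ Player II may lower a counter by as much as $C$.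
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\draw (0.5,0)--(15.5,0);
\foreach \x in {1,...,15} {\fill (\x,0) circle (1.8pt); \node[below] at (\x,-0.05) {\scriptsize $\x$};}
\foreach \x/\y in {3/1,3/2,6/4,6/5,10/8,10/9,13/11,13/12} \draw[->] (\x,0.12) to[bend right=40] (\y,0.12);
\foreach \x/\y in {7/1,7/5,14/9,14/11} \draw[->,thick] (\x,0.12) to[bend right=60] (\y,0.12);
\foreach \x/\y in {15/5,15/9} \draw[->,thick,dashed] (\x,0.12) to[bend right=70] (\y,0.12);
\foreach \x/\y in {1/3,4/6,8/10,11/13} \draw[|-|] (\x,-0.85)--(\y,-0.85);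
\foreach \x/\y in {1/7,8/14} \draw[|-|,thick] (\x,-1.2)--(\y,-1.2);
\draw[|-|,thick,dashed] (1,-1.55)--(15,-1.55);
\end{tikzpicture}
\caption{An admissible sequence $F_1,\dots,F_{15}$; an arrow from $k$ to $l$ means $l\in F_k$. The bars mark nested blocks of times. The last time of a large block recalls exactly one index from each of its two subblocks, chosen among those recalled at the last time of that subblock. The indices $5$ and $9$ are recalled three times.}
\label{fig:blocks}
\end{figure}

For larger $C$ one uses more than $2C$ subblocks in place of two. The next lemma shows that the two kinds of nonempty moves in this scheme preserve admissibility. Intervals such as $(p,e]$ are intervals of integers.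

\begin{lemma}\label{lem:adm}
Let $F_1,\dots,F_{e-1}$ be admissible. Then $F_1,\dots,F_e$ is admissible in each of the following cases.
\begin{enumerate}
\item[(a)] For some $p\le e-1$, $F_k=\emptyset$ for $p<k<e$ and $F_e\subset(p,e)$. (With $p=e-1$ this is the case $F_e=\emptyset$.)
\item[(b)] There are $e_0<e_1<\dots<e_n=e-1$ such that $F_k\subset(e_{a-1},k)$ whenever $e_{a-1}<k\le e_a$, and $F_e=\{l_1,\dots,l_n\}$ with $l_a\in F_{e_a}$ for each $a$.
\end{enumerate}
\end{lemma}

\begin{proof}
Only triples ending at $e$ are new. Fix $1\le i<j<e$ and call $l\le i$ \emph{shared} if it is recalled in $(i,j]$ and in $(j,e]$. We must show that at most one index is shared. This holds if every shared index is recalled in $(j,e-1]$: then either $j=e-1$ and no index is shared, or admissibility of $F_1,\dots,F_{e-1}$ applies to $i<j<e-1$. In particular it holds if no shared index lies in $F_e$.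

(a) A shared $l$ is recalled at a time $k\le j<e$. Since $F_k\ne\emptyset$ we have $k\le p$, so $l<p$ and $l\notin F_e$.

(b) If $i\le e_0$, shared indices are at most $e_0$ and do not lie in $F_e$. Let $i>e_0$, and let $a$ be such that $i\in D_a=(e_{a-1},e_a]$. A shared $l$ is recalled at a time $k$ with $i<k\le e_n$. This $k$ lies in $D_b$ for some $b\ge a$, so $l>e_{b-1}\ge e_{a-1}$. Also $l\le i\le e_a$. Thus all shared indices lie in $D_a$, and $F_e\cap D_a=\{l_a\}$ because $l_b\in F_{e_b}\subset D_b$ for each $b$. If $j<e_a$, then $l_a$ is recalled at the time $e_a\in(j,e-1]$, so every shared index is recalled in $(j,e-1]$. If $j\ge e_a$, then $F_k\subset(e_a,k)$ for $j<k\le e-1$, so a shared index can be recalled in $(j,e]$ only at time $e$, and it equals $l_a$.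
\end{proof}

\section{The compact space and the functions $\varphi_u$}\label{sec:tree}

The space $K$ has to contain all admissible plays of Player I at once. It must also let us pass from a node $t$ to a successor with any prescribed next set $F$ while staying in a given neighborhood of $t$. For this, each move is available in infinitely many copies, labeled by $n\in\mathbb N$, that converge to $t$.

Let $T$ be the countable set of finite sequences $t=((F_1,n_1),\dots,(F_h,n_h))$, $h\ge0$, with $n_k\in\mathbb N$ and $F_1,\dots,F_h$ admissible. Its elements are \emph{nodes}; $\emptyset$ is the node of length $0$, and $T^*=T\setminus\{\emptyset\}$. Let $K$ consist of $T$ and of all infinite sequences whose initial segments lie in $T$. For $u\in K$, $|u|\in\{0,1,\dots,\infty\}$ is its length, $u|p$ is its initial segment of finite length $p\le|u|$, and $c^l_{pq}(u)$ is computed from the sets of $u$. We write $t\le u$ if $t$ is an initial segment of $u$, and $t^\frown(F,n)$ for $t$ prolonged by the pair $(F,n)$. Give $K$ the topology induced by the injection $u\mapsto\chi_u\in\{0,1\}^T$, where $\chi_u$ is the indicator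 function of $\{t\in T:\ t\le u\}$.

\begin{lemma}\label{lem:K}
\begin{enumerate}
\item[(a)] $K$ is compact, metrizable and uncountable, and the sets $K_t=\{u\in K:\ u\ge t\}$, $t\in T$, are clopen.
\item[(b)] For every neighborhood $U$ of a node $t$ there is $m$ such that $K_{t^\frown(F,n)}\subset U$ whenever $t^\frown(F,n)\in T$ and $n\ge m$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A subset of $T$ has the form $\{t:\ t\le u\}$ with $u\in K$ exactly when it contains $\emptyset$, is closed under initial segments, and contains no two incomparable nodes. So the image of $K$ is defined by the conditions $\chi(\emptyset)=1$, $\chi(s)\ge\chi(t)$ for $s\le t$, and $\chi(s)\chi(t)=0$ for incomparable $s,t$. It is closed in the compact metrizable space $\{0,1\}^T$. The set $K_t=\{u:\ \chi_u(t)=1\}$ is clopen. The sequences $((\emptyset,n_1),(\emptyset,n_2),\dots)$ form an uncountable subset of $K$.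

(b) There is a finite $B\subset T$ such that $U$ contains every $u$ with $\chi_u=\chi_t$ on $B$. Let $m$ exceed all labels $n_k$ that occur in nodes of $B$. Let $u\ge t'=t^\frown(F,n)$ with $n\ge m$, and let $s\in B$. If $s\le t$ then $s\le u$. If $s\le u$, then $s\le t$ or $s\ge t'$, and the latter is impossible because the label $n$ does not occur in $s$. So $\chi_u(s)=\chi_t(s)$.
\end{proof}

Milutin's theorem states that $C(L)\cong C[0,1]$ for every uncountable compact metrizable space $L$. Hence $C(K)\cong C[0,1]$, and $\operatorname{Ext}(M,C[0,1])=0$ if and only if $\operatorname{Ext}(M,C(K))=0$.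

Next we attach vectors to nodes. The constant $C$ produced by a splitting is not known in advance, and (S4) controls functionals of norm $\le C$ only along $N_c$ with $c\ge C$. We let the first label choose $c$. For each $c$ there are countably many nodes with $n_1=c$; map them injectively into $N_c$. Since the $N_c$ are disjoint, this defines an injection $\nu:T^*\to\mathbb N$. Write $x_t=x_{\nu(t)}$ and $x_t^*=x^*_{\nu(t)}$. For $z\in Z_0$ and $t\in T^*$ let $z_t=x_t^*(z)$. The set $\operatorname{supp}z=\{t\in T^*:\ z_t\ne0\}$ is finite, and $|z_t|\le A$ for $z\in\Gamma$ by (S1).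

For $u\in K$ and $z\in\Gamma$ let $r=r(z,u)$ be the largest integer $p$ with $1\le p\le|u|$ and $u|p\in\operatorname{supp}z$, and $r=0$ if there is none. Define
\begin{equation}\label{eq:phi}
\varphi_u(z)=\sum_{1\le l\le r}c^l_{r,|u|}(u)\,z_{u|l} .
\end{equation}
In words: go along $u$ to the last node at which $z$ has a nonzero coordinate, and add up the coordinates of $z$ at those earlier nodes that are recalled afterwards. The function $\varphi_u$ fails to be linear only because the starting time $r$ depends on $z$.

\begin{lemma}\label{lem:phi}
The functions $\varphi_u$ satisfy conditions \emph{(i)} and \emph{(ii)} of Proposition~\ref{prop:criterion}.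
\end{lemma}

\begin{proof}
Condition (i) holds since $|\varphi_u(z)|\le\sum_t|z_t|$. For (ii), fix $u\in K$ and a finite $G\subset\Gamma$. Let $B=\bigcup_{z\in G}\operatorname{supp}z$, a finite set, and let $b$ be an integer with $|s|\le b$ for all $s\in B$. We choose an integer $k\le|u|$ and a clopen set $V\ni u$ contained in $K_{u|k}$.
\begin{itemize}
\item If $|u|<\infty$, let $k=|u|$ and $V=K_u\setminus\bigcup\{K_s:\ s\in B,\ s>u\}$.
\item If $|u|=\infty$, let $k\ge b$ be so large that $c^l_{r\infty}(u)=c^l_{rk}(u)$ for the finitely many pairs $1\le l\le r\le b$, and let $V=K_{u|k}$.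
\end{itemize}
Let $v\in V$ and $z\in G$. Then $v|k=u|k$, and neither $u$ nor $v$ has an initial segment of length greater than $k$ in $B$: in the first case by the definition of $V$, in the second because $k\ge b$. Hence $r(z,v)=r(z,u)=r\le k$. Moreover $c^l_{r,|u|}(u)=c^l_{rk}(u)=c^l_{rk}(v)$ for $l\le r$, by the choice of $k$. By \eqref{eq:cocycle} for the times $r\le k\le|v|$ along $v$,
\[
\varphi_v(z)-\varphi_u(z)=\sum_{l\le r}\big(c^l_{r,|v|}(v)-c^l_{rk}(v)\big)z_{v|l}
=\sum_{l\le r}c^l_{k,|v|}(v)\,z_{v|l}-\sum_{l\le r}c^l_{rk}(v)\,c^l_{k,|v|}(v)\,z_{v|l}.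
\]
In the first sum on the right, the coefficients no longer depend on $r$, and we may let $l$ run up to $k$ because $z_{v|l}=0$ for $r<l\le k$. So this sum is $\Lambda_v(z)$, where $\Lambda_v=\sum_{l\le k}c^l_{k,|v|}(v)\,x^*_{v|l}\in Z^*$ does not depend on $z$. By \eqref{eq:adm} the second sum has at most one nonzero term, so its absolute value is at most $A$.
\end{proof}

\section{What a splitting gives to Player II}\label{sec:split}

Suppose, toward a contradiction, that $\operatorname{Ext}(M,C[0,1])=0$. Then $\operatorname{Ext}(M,C(K))=0$, and Proposition~\ref{prop:criterion} gives $\lambda$ and $\rho_u:\Gamma\to[-\lambda,\lambda]$ with \eqref{eq:cont}. Write $\psi_u=\varphi_u-\rho_u$ and $C=4\lambda+2$.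

The counters are the values of $\psi_u$ on the vectors of the system. For $s\in T^*$ we have $x_s\in\Gamma$ by (S1) and $\operatorname{supp}x_s=\{s\}$ by (S2). So for $u\ge s$, \eqref{eq:phi} gives $\varphi_u(x_s)=c^{|s|}_{|s|,|u|}(u)\in\{0,1\}$, and
\begin{equation}\label{eq:wbound}
-\lambda\le\psi_u(x_s)\le\lambda+1\qquad(u\ge s).
\end{equation}
To compare increments of the counters with the coefficients $c^l_{pq}$, we test \eqref{eq:cont} on the relations $z-\sum_lz_lx_{t|l}=0$. Continuity handles only finitely many relations at a time, but finitely many $z$ suffice to estimate a norm on a finite-dimensional space.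

\begin{lemma}\label{lem:kappa}
For each $t\in T^*$, with $h=|t|$, there is $m(t)\in\mathbb N$ such that for every $u\in K$ with $u\ge t^\frown(F,n)\in T$ and $n\ge m(t)$ there is $\kappa\in Z^*$ with $\|\kappa\|\le C$ and
\begin{equation}\label{eq:kappa}
\kappa(x_{t|l})=c^l_{h,|u|}(u)-\big(\psi_u(x_{t|l})-\psi_t(x_{t|l})\big)\qquad(1\le l\le h).
\end{equation}
\end{lemma}

\begin{proof}
Let $X$ be the span of $x_{t|1},\dots,x_{t|h}$. These vectors are linearly independent by (S2), so for each $u\ge t$ formula \eqref{eq:kappa} defines a functional $\kappa_u$ on $X$. By the Hahn--Banach theorem it suffices to show $\|\kappa_u\|\le C$ for the $u$ in the statement.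

The vectors $z=\sum_{l\le h}z_lx_{t|l}$ with rational coefficients and $z_h\ne0$ are dense in $X$, so those of norm less than $1$ are dense in $B_X$; the latter belong to $\Gamma$. By compactness there is a finite set $D$ of them such that every point of the unit sphere of $X$ is within $\frac12$ of $D$. For $\kappa\in X^*$ this gives $\|\kappa\|\le\max_D|\kappa|+\frac12\|\kappa\|$, that is, $\|\kappa\|\le2\max_D|\kappa|$.

Let $z=\sum_lz_lx_{t|l}\in D$. Then $\delta_z-\sum_lz_l\delta_{x_{t|l}}\in M_0$, so by \eqref{eq:cont} the function
\[
f_z(u)=\psi_u(z)-\sum_{l\le h}z_l\,\psi_u(x_{t|l})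
\]
is continuous on $K$. By (S2), $z_{t|l}=z_l$ and $\operatorname{supp}z\subset\{t|1,\dots,t|h\}$, and $t\in\operatorname{supp}z$ because $z_h\neq0$. Hence $r(z,u)=h$ for all $u\ge t$, so $\varphi_u(z)=\sum_lz_l\,c^l_{h,|u|}(u)$ and $\varphi_t(z)=0$. Therefore, for $u\ge t$,
\[
f_z(u)-f_z(t)=\sum_{l\le h}z_l\Big(c^l_{h,|u|}(u)-\psi_u(x_{t|l})+\psi_t(x_{t|l})\Big)-\rho_u(z)+\rho_t(z)=\kappa_u(z)-\rho_u(z)+\rho_t(z).
\]
The set $U=\{u\in K:\ |f_z(u)-f_z(t)|<1\text{ for all }z\in D\}$ is a neighborhood of $t$. For $u\in U$ with $u\ge t$ we get $|\kappa_u(z)|\le1+2\lambda$ on $D$, so $\|\kappa_u\|\le C$. Let $m(t)$ be given by Lemma~\ref{lem:K}(b) for $U$.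
\end{proof}

Fix an integer $c\ge C$ and the node $t_1=((\emptyset,c))$. A \emph{run} is a finite or infinite chain $t_1<t_2<\cdots$ in $T$ with $t_k=t_{k-1}{}^\frown(F_k,n_k)$ and $n_k\ge m(t_{k-1})$ for $k\ge2$. A run of length $h$ can be prolonged by any set $F_{h+1}$ for which $F_1,\dots,F_{h+1}$ is admissible: take $n_{h+1}=m(t_h)$. Along a run, $c^l_{pq}$ refers to the sets $F_k$ of the run, and
\[
w^l_q=\psi_{t_q}(x_{t_l})\in[-\lambda,\lambda+1]\qquad(1\le l\le q)
\]
by \eqref{eq:wbound}. For $p<q$ we have $t_q\ge t_{p+1}$ and $n_{p+1}\ge m(t_p)$, so Lemma~\ref{lem:kappa} gives $\kappa_{pq}\in Z^*$ with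
\begin{equation}\label{eq:run}
\|\kappa_{pq}\|\le C,\qquad\kappa_{pq}(x_{t_l})=c^l_{pq}-(w^l_q-w^l_p)\quad(1\le l\le p).
\end{equation}
For the unit vectors of $c_0$, \eqref{eq:run} implies \eqref{eq:game}. In general we need a replacement for ``more than $2C$ indices''.

Call a finite set $\mathcal A\subset\{t\in T:\ t\ge t_1\}$ \emph{small} if there is $\kappa\in Z^*$ with $\|\kappa\|\le C$ and $|\kappa(x_s)|\ge\frac12$ for all $s\in\mathcal A$, and \emph{large} otherwise. Subsets of small sets are small and $\emptyset$ is small; so large sets are nonempty and finite supersets of large sets are large. In $c_0$, a set is small exactly when it has at most $2C$ elements. Along a run, we call a finite set $L$ of times small or large according to $\{t_l:\ l\in L\}$.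

\begin{lemma}\label{lem:large}
\begin{enumerate}
\item[(a)] Along a run, let $p<q$ and let $L\subset\{1,\dots,p\}$ be a large set all of whose elements are recalled in $(p,q]$. Then $w^l_q>w^l_p+\frac12$ for some $l\in L$.
\item[(b)] Every infinite subset of $\{t\in T:\ t\ge t_1\}$ has a large finite subset.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $L$ is large and $\|\kappa_{pq}\|\le C$, some $l\in L$ has $|\kappa_{pq}(x_{t_l})|<\frac12$. By \eqref{eq:run} this reads $|1-(w^l_q-w^l_p)|<\frac12$.

(b) Let $s_1,s_2,\dots\ge t_1$ be distinct and suppose all sets $\{s_1,\dots,s_k\}$ are small. The sets $\{\kappa\in C B_{Z^*}:\ |\kappa(x_{s_j})|\ge\frac12\text{ for }j\le k\}$ are then nonempty, weak* closed and decreasing in $k$. Since $CB_{Z^*}$ is weak* compact, some $\kappa$ with $\|\kappa\|\le C\le c$ has $|\kappa(x_{s_j})|\ge\frac12$ for all $j$. All $s_j$ have first label $c$, so the $\nu(s_j)$ are distinct elements of $N_c$. This contradicts (S4).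
\end{proof}

\section{Blocks and the proof of Theorem~\ref{thm:main}}\label{sec:blocks}

We now carry out the strategy of Example~\ref{ex:game}. One new difficulty appears. In $c_0$ the number of subblocks can be fixed in advance. In general, largeness depends on the nodes, and the index taken from a subblock is chosen only after the last subblock is finished. So we keep adding subblocks until \emph{every} possible choice of one index per subblock is large. That this happens follows from K\"onig's lemma: a tree in which every node has finitely many immediate successors and which has nodes at every level has an infinite branch.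

\begin{proposition}\label{prop:blocks}
Let $m\ge1$. Every run of finite length $p\ge1$ can be prolonged to a run of some length $e>p$ such that
\begin{enumerate}
\item[(B1)] $F_k\subset(p,k)$ for $p<k\le e$;
\item[(B2)] $F_e$ is large;
\item[(B3)] $w^l_{e-1}\ge-\lambda+\frac{m-1}2$ for all $l\in F_e$.
\end{enumerate}
\end{proposition}

\begin{proof}
We use induction on $m$, for all runs at once.

Let $m=1$. Prolong the run indefinitely by empty sets, which is allowed by Lemma~\ref{lem:adm}(a). By Lemma~\ref{lem:large}(b) the infinite set $\{t_{p+1},t_{p+2},\dots\}$ has a large finite subset, so $\{p+1,\dots,e-1\}$ is large for some $e>p+1$. Cut the run at time $e-1$ and prolong it by $F_e=\{p+1,\dots,e-1\}$, which is allowed by Lemma~\ref{lem:adm}(a). Then (B1) and (B2) hold, and (B3) is the lower bound $w^l_{e-1}\ge-\lambda$.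

Suppose the statement holds for $m$. Put $e_0=p$ and apply it repeatedly, to the run of length $e_0$, then to the resulting run of length $e_1$, and so on. This gives an infinite run and times $e_0<e_1<\cdots$ such that, for each $a\ge1$, $F_k\subset(e_{a-1},k)$ for $e_{a-1}<k\le e_a$, the set $F_{e_a}$ is large, and $w^l_{e_a-1}\ge-\lambda+\frac{m-1}2$ for $l\in F_{e_a}$.

We claim that for some $n\ge1$ the set $\{l_1,\dots,l_n\}$ is large for every choice of $l_a\in F_{e_a}$, $a\le n$. Otherwise, consider the tuples $(l_1,\dots,l_n)\in F_{e_1}\times\dots\times F_{e_n}$, $n\ge0$, with $\{l_1,\dots,l_n\}$ small. They form a tree under extension, because subsets of small sets are small. It is finitely branching and has nodes at every level. K\"onig's lemma gives an infinite sequence $(l_a)$ with all $\{l_1,\dots,l_n\}$ small, so every finite subset of $\{t_{l_a}:\ a\ge1\}$ is small. The $l_a$ are distinct, since $l_a\in(e_{a-1},e_a)$. This contradicts Lemma~\ref{lem:large}(b).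

Fix such an $n$ and cut the run at time $e_n$. For each $a\le n$, the set $F_{e_a}\subset\{1,\dots,e_a-1\}$ is large and its elements are recalled at the time $e_a\in(e_a-1,e_n]$. Lemma~\ref{lem:large}(a) for the times $e_a-1<e_n$ gives $l_a\in F_{e_a}$ with
\[
w^{l_a}_{e_n}>w^{l_a}_{e_a-1}+\tfrac12\ge-\lambda+\tfrac m2 .
\]
Let $e=e_n+1$ and prolong the run by $F_e=\{l_1,\dots,l_n\}$, which is allowed by Lemma~\ref{lem:adm}(b). Then (B1) holds because all sets $F_k$ with $p<k\le e$ lie in $(e_0,k)$, (B2) holds by the choice of $n$, and the displayed inequality is (B3) for $m+1$.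
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:c0}]
Apply Proposition~\ref{prop:blocks} to the run $t_1$ of length $1$ with an integer $m>4\lambda+3$. By (B2) there is $l\in F_e$, and by (B3) $w^l_{e-1}\ge-\lambda+\frac{m-1}2>\lambda+1$. This contradicts \eqref{eq:wbound}. Hence $\operatorname{Ext}(M,C[0,1])\ne0$ for the kernel $M$ of Section~\ref{sec:presentation}. If $M'\subset\ell_1$ is any closed subspace with $\ell_1/M'\cong Z$, then $M'$ is the kernel of a bounded operator from $\ell_1$ onto $Z$, and Lemma~\ref{lem:indep} gives $\operatorname{Ext}(M',C[0,1])\neq0$. This proves Theorem~\ref{thm:main}, and Theorem~\ref{thm:c0} follows since $c_0$ has a null system.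
\end{proof}

\begin{remark}\label{rem:hyp}
Conditions (S1)--(S3) were used to build the extension and to bound the counters: (S3) makes the supports finite on the dense set $\Gamma$, the bound $\|x_n^*\|\le A$ controls the defect in Lemma~\ref{lem:phi}, and $\|x_n\|\le1$ together with (S2) gives \eqref{eq:wbound} and Lemma~\ref{lem:kappa}. Condition (S4) enters only in Lemma~\ref{lem:large}(b), and it cannot be dropped. The unit vector basis of $Z=\ell_1$ satisfies (S1)--(S3), while $M=\{0\}$ has only split extensions. In that case every finite set is small, as the functional $(1,1,\dots)$ of norm $1\le C$ shows, and no block is ever completed.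
\end{remark}

\section{Spaces without the strong Schur property}\label{sec:schur}

To deduce Theorem~\ref{thm:schur} we need a null system in every separable space that fails the strong Schur property. The definition of that failure need not provide a normalized weakly null sequence, but it provides approximate ones. Consider the following property of a Banach space $Z$.
\begin{enumerate}
\item[(N)] For every $\eta\in(0,1)$ there are $v_j\in Z$ $(j\in\mathbb N)$ with $\|v_j\|=1$ and $\limsup_j|\kappa(v_j)|\le\eta\|\kappa\|$ for all $\kappa\in Z^*$.
\end{enumerate}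
If $Z$ fails the Schur property, a normalized weakly null sequence witnesses (N) for every $\eta$. In general the sequence depends on $\eta$, and this is the reason for the separate sets $N_c$ in (S4).

We use a combinatorial theorem of Rosenthal \cite{Ros}. Let $(A_n,B_n)$ be a sequence of pairs of subsets of a set $\Omega$ with $A_n\cap B_n=\emptyset$. It \emph{converges} if each point of $\Omega$ lies in only finitely many $A_n$ or in only finitely many $B_n$. It is \emph{independent} if $\bigcap_{n\in P}A_n\cap\bigcap_{n\in Q}B_n\ne\emptyset$ for all disjoint finite sets $P,Q$ of indices. The theorem states that a sequence of such pairs without a convergent subsequence has an independent subsequence.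

\begin{lemma}\label{lem:N}
If $Z$ does not have the strong Schur property, then $Z$ has \emph{(N)}.
\end{lemma}

\begin{proof}
Let $\eta\in(0,1)$ and $c=\eta/3$. There are $\delta>0$ and a sequence $(x_n)\subset B_Z$ with $\|x_n-x_m\|\ge\delta$ for $n\neq m$, no subsequence of which satisfies \eqref{eq:strong}. Put $h=c\delta$. We claim that there is an infinite $N'\subset\mathbb N$ with
\begin{equation}\label{eq:osc}
\limsup_{n\in N'}\kappa(x_n)-\liminf_{n\in N'}\kappa(x_n)\le3h\qquad\text{for all }\kappa\in B_{Z^*}.
\end{equation}
Granting this, write $N'=\{n_1<n_2<\cdots\}$ and $v_j=(x_{n_{2j}}-x_{n_{2j+1}})/\|x_{n_{2j}}-x_{n_{2j+1}}\|$. The denominators are at least $\delta$, so $\limsup_j|\kappa(v_j)|\le3h/\delta=\eta$ for $\kappa\in B_{Z^*}$, which is (N).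

Suppose the claim is false. For each of the finitely many multiples $r$ of $h$ in $[-1,1]$ put
\[
A^r_n=\{\kappa\in B_{Z^*}:\ \kappa(x_n)<r\},\qquad B^r_n=\{\kappa\in B_{Z^*}:\ \kappa(x_n)>r+2h\}.
\]
Let $N'$ be infinite and let $\kappa\in B_{Z^*}$ violate \eqref{eq:osc}, with lower limit $\alpha\ge-1$ and upper limit $\beta\le 1$, $\beta>\alpha+3h$. The smallest multiple $r$ of $h$ greater than $\alpha$ satisfies $r+2h\le\alpha+3h<\beta$, so $r\in[-1,1]$, and $\kappa$ lies in $A^r_n$ for infinitely many $n\in N'$ and in $B^r_n$ for infinitely many $n\in N'$. Thus for every infinite $N'$ there is $r$ such that $(A^r_n,B^r_n)_{n\in N'}$ does not converge. Suppose that for each $r$, every infinite set had an infinite subset along which $(A_n^r,B_n^r)$ converges. Convergence passes to subsequences, so passing to subsets once for each $r$ would give an infinite $N'$ with convergence for all $r$, which we have just excluded. Hence for some $r$ and some infinite $N'$, the sequence $(A^r_n,B^r_n)_{n\in N'}$ has no convergent subsequence.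

By Rosenthal's theorem it has an independent subsequence, indexed by $n_1<n_2<\cdots$. Let $(a_j)$ be finitely supported. Choose $\kappa$ that lies in $B^r_{n_j}$ when $a_j>0$ and in $A^r_{n_j}$ when $a_j<0$, and $\kappa'$ that lies in $A^r_{n_j}$ when $a_j>0$ and in $B^r_{n_j}$ when $a_j<0$. Then $a_j(\kappa-\kappa')(x_{n_j})\ge2h|a_j|$ for all $j$, so
\[
2\Big\|\sum_ja_jx_{n_j}\Big\|\ge(\kappa-\kappa')\Big(\sum_ja_jx_{n_j}\Big)\ge2c\delta\sum_j|a_j| .
\]
This is \eqref{eq:strong}, a contradiction.
\end{proof}

To build a null system from (N) we choose vectors and functionals one pair at a time. The new vector must be annihilated by the old functionals; differences of far-out terms of $(v_j)$ almost are, and a small correction makes this exact. The new functional must annihilate the old vectors and, for (S3), more and more points of a dense sequence; weak* null sequences almost do, and again a small correction suffices. Property (N) ensures that subtracting a weak* limit from the norming functionals does not destroy the norming.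

\begin{lemma}\label{lem:system}
A separable Banach space $Z$ with \emph{(N)} has a null system.
\end{lemma}

\begin{proof}
Let $(d_k)$ be a dense sequence in $Z$. Let $k\mapsto c(k)$ be a map $\mathbb N\to\mathbb N$ that takes every value infinitely often, and put $N_c=\{k:\ c(k)=c\}$. Let $(v^c_j)_j$ be as in (N) for $\eta_c=\frac1{32c}$. We construct inductively $y_k\in Z$ and $g_k\in Z^*$ such that
\begin{enumerate}
\item[(1)] $g_k=0$ on $G_k=\operatorname{span}\{d_1,\dots,d_k,y_1,\dots,y_{k-1}\}$;
\item[(2)] $g_i(y_k)=0$ for $i<k$;
\item[(3)] $\|y_k\|\le3$, $\|g_k\|\le3$, and $\gamma_k=g_k(y_k)\ge\frac14$;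
\item[(4)] $\|y_k-(v^{c(k)}_n-v^{c(k)}_{n'})\|\le2^{-k}$ for some $n,n'\ge k$.
\end{enumerate}

\emph{Step $k$.} Write $v_j=v^{c(k)}_j$ and $\eta=\eta_{c(k)}\le\frac1{32}$. Choose an infinite set $J$ of indices $\ge k$ along which $g_i(v_j)$ converges for each $i<k$. Given $n$, a norm-one functional $\kappa$ with $\kappa(v_n)=1$ satisfies $|\kappa(v_{n'})|\le2\eta\le\frac12$ for large $n'$, and then $\|v_n-v_{n'}\|\ge\frac12$. So there are $n_1<n_1'<n_2<n_2'<\cdots$ in $J$ such that the vectors $b_\mu=v_{n_\mu}-v_{n'_\mu}$ satisfy $\frac12\le\|b_\mu\|\le2$. By the choice of $J$, $g_i(b_\mu)\to0$ for $i<k$, and $\limsup_\mu|\kappa(b_\mu)|\le2\eta\|\kappa\|$ for all $\kappa\in Z^*$.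

Choose $f_\mu\in Z^*$ with $\|f_\mu\|=1$ and $f_\mu(b_\mu)=\|b_\mu\|$. Since $Z$ is separable, $B_{Z^*}$ is weak* compact and metrizable, so after passing to a subsequence $f_\mu\to f$ weak*, with $\|f\|\le1$. Put $h_\mu=f_\mu-f$. Then $\|h_\mu\|\le2$ and $h_\mu\to0$ weak*, so $\|h_\mu|_{G_k}\|\to0$ because $G_k$ is finite-dimensional. For large $\mu$ we have $|f(b_\mu)|\le3\eta$, hence $h_\mu(b_\mu)\ge\frac12-3\eta\ge\frac{13}{32}$. Fix $\mu$ so large that this holds, that $\|h_\mu|_{G_k}\|\le\frac1{32}$, and that $\sum_{i<k}|g_i(b_\mu)|\,\|y_i\|/\gamma_i\le2^{-k}$. Let $h\in Z^*$ be a norm-preserving extension of $h_\mu|_{G_k}$, and put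
\[
g_k=h_\mu-h,\qquad y_k=b_\mu-\sum_{i<k}\frac{g_i(b_\mu)}{\gamma_i}\,y_i .
\]
Then (1) and (4) hold, $\|g_k\|\le2+\frac1{32}$ and $\|y_k\|\le2+2^{-k}$. Since $g_k$ vanishes on $y_1,\dots,y_{k-1}$,
\[
\gamma_k=g_k(b_\mu)=h_\mu(b_\mu)-h(b_\mu)\ge\tfrac{13}{32}-\tfrac2{32}\ge\tfrac14 ,
\]
which gives (3). For (2), let $j<k$. Then $g_j(y_i)=0$ for $i<j$ by (1) and for $j<i<k$ by (2) at step $i$, so $g_j(y_k)=g_j(b_\mu)-\frac{g_j(b_\mu)}{\gamma_j}g_j(y_j)=0$.

Now put $x_k=y_k/3$ and $x_k^*=3g_k/\gamma_k$. By (3), (S1) holds with $A=36$. By (1) and (2), $g_k(y_i)=0$ for $i\ne k$, which gives (S2). By (1), $g_k(d_i)=0$ for $k\ge i$, so every $d_i$ lies in $Z_0$ and (S3) holds. If $\|\kappa\|\le c$, then (4) gives, along $k\in N_c$,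
\[
\limsup|\kappa(x_k)|\le\tfrac13\cdot2\eta_c\,c=\tfrac1{48}<\tfrac12 ,
\]
which is (S4).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:schur}]
The space $Z=\ell_1/M$ is separable. If it does not have the strong Schur property, it has (N) by Lemma~\ref{lem:N}; if it fails the Schur property, it has (N) by the observation following the definition of (N). In both cases $Z$ has a null system by Lemma~\ref{lem:system}, and Theorem~\ref{thm:main} gives $\operatorname{Ext}(M,C[0,1])\ne0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CM}
Jesus M. F. Castillo and Yolanda Moreno, \emph{Extensions by spaces of continuous functions}, arXiv:math/0410256 (2004).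

\bibitem{Ros}
H. P. Rosenthal, \emph{A characterization of Banach spaces containing $l^1$}, Proc. Nat. Acad. Sci. USA 71 (1974), 2411--2413.

\end{thebibliography}
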